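\title{The perturbation class of the disjointly non-singular operators}

\begin{abstract}
Let $E$ be a Banach lattice and $Y$ a Banach space. Adding a disjointly strictly singular operator $K:E\to Y$ to a disjointly non-singular operator always gives a disjointly non-singular operator. We show that this property does not characterize the disjointly strictly singular operators, even when $E$ is order continuous: there are an order continuous Banach lattice $E$ with an unconditional basis and a positive operator $K$ on $E$ with $K^2=0$ that is an isometry on an infinite-dimensional band and preserves disjoint non-singularity under addition. The example is built on a space of Gowers and Maurey, and it answers a question of Gonz\'alez and Martin\'on in the negative. The obstruction is a failure of complementation: the characterization holds when $E$ is order continuous and the span of every disjoint sequence contains a disjoint sequence whose span is complemented in $E$, as in $L_p(\mu)$, $1\le p<\infty$, and $c_0(\Gamma)$.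
\end{abstract}

\section{The question and the results}\label{sec:intro}

Scalars are real or complex, operators are bounded and linear, $\mathcal L(X,Y)$ is the space of operators from $X$ into $Y$, and $\mathcal L(X)=\mathcal L(X,X)$. For a sequence $(x_n)$, $[x_n]$ is the closed subspace that it generates. An operator $T$ is an \emph{isomorphism on} a subspace $M$ if $\|Tx\|\ge c\|x\|$ for some $c>0$ and all $x\in M$. It is \emph{strictly singular} if it is not an isomorphism on any closed infinite-dimensional subspace, and \emph{upper semi-Fredholm}, $T\in\Phi_+(X,Y)$, if it has closed range and finite-dimensional kernel.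

These two classes sit at opposite ends: $T\in\Phi_+$ exactly when no restriction of $T$ to a closed infinite-dimensional subspace is strictly singular, and $T+S\in\Phi_+$ whenever $T\in\Phi_+$ and $S$ is strictly singular (see (F2)--(F4) below). When the domain is a Banach lattice $E$, one can test operators only on the subspaces that the order singles out, namely those generated by a \emph{disjoint} sequence, one with $|x_n|\wedge|x_m|=0$ for $n\ne m$.

\begin{definition}\label{def:classes}
Let $E$ be a Banach lattice, $Y$ a Banach space and $T\in\mathcal L(E,Y)$.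
\begin{enumerate}
\item[(i)] $T$ is \emph{disjointly strictly singular}, $T\in\mathrm{DSS}(E,Y)$, if $T$ is not an isomorphism on $[x_n]$ for any disjoint sequence $(x_n)$ of non-zero vectors.
\item[(ii)] $T$ is \emph{disjointly non-singular}, $T\in\mathrm{DNS}(E,Y)$, if $T|_{[x_n]}$ is not strictly singular for any disjoint sequence $(x_n)$ of non-zero vectors.
\item[(iii)] $\mathrm{DSS}(E,Y)$ \emph{is the perturbation class of} $\mathrm{DNS}(E,Y)$ if, for $K\in\mathcal L(E,Y)$, one has $K\in\mathrm{DSS}(E,Y)$ if and only if $T+K\in\mathrm{DNS}(E,Y)$ for each $T\in\mathrm{DNS}(E,Y)$.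
\end{enumerate}
\end{definition}

By a theorem of Gonz\'alez, Mart\'inez-Abej\'on and Martin\'on, for $1\le p<\infty$ and any Banach space $Y$ with $\mathrm{DNS}(L_p,Y)\ne\emptyset$, the class $\mathrm{DSS}(L_p,Y)$ is the perturbation class of $\mathrm{DNS}(L_p,Y)$. Recall that $E$ is \emph{order continuous} if every net $x_\alpha\downarrow0$ in $E$ satisfies $\|x_\alpha\|\to0$; the spaces $L_p(\mu)$, $1\le p<\infty$, and $c_0(\Gamma)$ are order continuous. The following question comes from \cite{GMq}.

\begin{quote}
\emph{Suppose that $E$ is an order continuous Banach lattice and $\mathrm{DNS}(E,Y)\ne\emptyset$. Is $\mathrm{DSS}(E,Y)$ the perturbation class of $\mathrm{DNS}(E,Y)$?}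
\end{quote}

One would guess that the answer is yes. The implication from left to right in (iii) holds in every Banach lattice. For the converse, let $K$ be an isomorphism on the span of a disjoint sequence $(z_k)$ and let $T_0\in\mathrm{DNS}(E,Y)$. An operator $T$ equal to $-K$ on $[z_k]$ and to $T_0$ ``elsewhere'' is made of two good pieces, so it may well be disjointly non-singular, and $T+K$ vanishes on $[z_k]$. The word ``elsewhere'', however, asks for a projection onto $[z_k]$, and order continuity does not provide one. This is where the guess fails.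

\begin{theorem}\label{thm:A}
There are an order continuous Banach lattice $E$, with order given by a $1$-unconditional basis, and a positive operator $K\in\mathcal L(E,E)$ with $K^2=0$, which is a lattice isometry on an infinite-dimensional band of $E$ and is not in $\mathrm{DSS}(E,E)$, such that $\mathrm{DNS}(E,E)\ne\emptyset$ and $T+K\in\mathrm{DNS}(E,E)$ for every $T\in\mathrm{DNS}(E,E)$. Hence $\mathrm{DSS}(E,E)$ is not the perturbation class of $\mathrm{DNS}(E,E)$.
\end{theorem}

Here ``lattice isometry on a band $C$'' means that $\|Kx\|=\|x\|$ and $|Kx|=K|x|$ for $x\in C$; bands are recalled in Section~\ref{sec:prelim}. When enough projections exist, the guess is right. Call $E$ \emph{disjointly subprojective} if for every disjoint sequence $(x_n)$ of non-zero vectors, $[x_n]$ contains a disjoint sequence $(z_k)$ of non-zero vectors with $[z_k]$ complemented in $E$.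

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For every Banach lattice $E$ and every Banach space $Y$: if $K\in\mathrm{DSS}(E,Y)$ and $T\in\mathrm{DNS}(E,Y)$, then $T+K\in\mathrm{DNS}(E,Y)$.
\item[(2)] Let $E$ be order continuous and disjointly subprojective. Then for every Banach space $Y$ with $\mathrm{DNS}(E,Y)\ne\emptyset$, $\mathrm{DSS}(E,Y)$ is the perturbation class of $\mathrm{DNS}(E,Y)$.
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:Lp}
Part (2) contains the theorem on $L_p(\mu)$, $1\le p<\infty$. Let $(x_k)$ be normalized and disjoint, $A_k=\operatorname{supp}x_k$, and $f_k(x)=\int x\,|x_k|^{p-1}\,\overline{\operatorname{sgn}x_k}\,d\mu$. Then $f_k(x_j)=\delta_{kj}$ and $|f_k(x)|\le\|x\chi_{A_k}\|$ by H\"older's inequality, so $\|\sum f_k(x)x_k\|^p=\sum|f_k(x)|^p\le\|x\|^p$, and $x\mapsto\sum f_k(x)x_k$ is a projection onto $[x_k]$. In $c_0(\Gamma)$, pick $\gamma_k$ with $|x_k(\gamma_k)|=1$ and put $f_k(x)=x(\gamma_k)/x_k(\gamma_k)$. The $\gamma_k$ are distinct, so $f_k(x)\to0$, and $\|\sum f_k(x)x_k\|=\sup|f_k(x)|\le\|x\|$.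
\end{example}

Theorem~\ref{thm:A} rests on one deep result, which is used nowhere else. The space was constructed by Gowers \cite{G}, and the description of its operators is due to Gowers and Maurey \cite{GM}.

\begin{theorem}[Gowers--Maurey]\label{thm:GM}
There is an infinite-dimensional Banach space $X$ with an unconditional basis $(e_i)$ such that every $T\in\mathcal L(X)$ is of the form $T=D+S$, with $D$ a bounded diagonal operator, $De_i=d_ie_i$, and $S$ strictly singular.
\end{theorem}

Section~\ref{sec:prelim} reduces both classes to statements about single disjoint sequences and proves Theorem~\ref{thm:B}(1). Section~\ref{sec:model} works out a $2\times2$ model that contains both the counterexample and the plan for Theorem~\ref{thm:B}(2). The counterexample is Section~\ref{sec:counter}, and Sections~\ref{sec:bands}--\ref{sec:proofB} prove Theorem~\ref{thm:B}(2).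

\section{Disjoint sequences}\label{sec:prelim}

We use the following textbook facts (Kato; \cite[\S2.c]{LT}). An operator is \emph{Fredholm} if it is in $\Phi_+$ and its range has finite codimension.
\begin{enumerate}
\item[(F1)] The strictly singular operators form an operator ideal: sums of them, and their compositions on either side with bounded operators, are strictly singular. Compact operators are strictly singular.
\item[(F2)] $T\in\Phi_+$ if and only if $T$ is an isomorphism on some closed finite-codimensional subspace. Products of operators in $\Phi_+$, and their restrictions to closed subspaces, are in $\Phi_+$.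
\item[(F3)] $\Phi_+$ and the Fredholm operators are stable under strictly singular perturbations.
\item[(F4)] If $T\notin\Phi_+$, then $T|_M$ is compact for some closed infinite-dimensional subspace $M$.
\end{enumerate}
By (F2), an operator in $\Phi_+$ is an isomorphism on a finite-codimensional subspace of every closed infinite-dimensional $M$, so its restriction to $M$ is not strictly singular.

Let $E$ be a Banach lattice. For $A\subset E$, $A^d$ is the set of vectors disjoint from every element of $A$. The \emph{bands} of $E$ are the sets of the form $A^d$; they are norm closed subspaces, and $A^{dd}$ is the band generated by $A$. If every element of $A$ is disjoint from every element of $B$, then $A^{dd}$ and $B^{dd}$ are disjoint too.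

If $(x_n)$ is disjoint with non-zero terms, then $|\sum a_nx_n|=\sum|a_n||x_n|$ for finite sums. Since the norm is monotone, $|a_n|\le|b_n|$ for all $n$ implies $\|\sum a_nx_n\|\le\|\sum b_nx_n\|$; a basic sequence with this property is called \emph{$1$-unconditional}. So $(x_n)$ is a $1$-unconditional basis of $[x_n]$, and
\begin{equation}\label{eq:coef}
|a_k|\,\|x_k\|\le\Big\|\sum a_nx_n\Big\|\qquad\text{for every }k .
\end{equation}
The formula for the modulus passes to infinite sums, and $|\sum a_nx_n|\wedge|\sum b_nx_n|=\sum\min(|a_n|,|b_n|)|x_n|$. Hence two elements of $[x_n]$ are disjoint if and only if their coefficient supports are disjoint. A \emph{block sequence} of $(x_n)$ is a sequence $z_k=\sum_{n\in S_k}a_nx_n$ with pairwise disjoint finite sets $S_k$; it is again disjoint. A sequence is \emph{seminormalized} if $0<\inf\|x_n\|\le\sup\|x_n\|<\infty$.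

The definitions of $\mathrm{DNS}$ and $\mathrm{DSS}$ mix arbitrary subspaces (hidden in ``strictly singular'') with disjointly generated ones. The first lemma removes the arbitrary subspaces. Part (a) is the test for $\mathrm{DNS}$ used in the rest of the paper.

\begin{lemma}\label{lem:test}
Let $E$ be a Banach lattice and $T\in\mathcal L(E,Y)$.
\begin{enumerate}
\item[(a)] $T\notin\mathrm{DNS}(E,Y)$ if and only if there is a disjoint sequence $(z_k)$ with $\inf\|z_k\|>0$ and $\sum\|Tz_k\|<\infty$. In that case $(z_k)$ can be taken normalized, and $T|_{[z_k]}$ is compact.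
\item[(b)] If $(x_n)$ is disjoint with non-zero terms and $T|_{[x_n]}$ is not strictly singular, then $T$ is an isomorphism on $[z_k]$ for some normalized block sequence $(z_k)$ of $(x_n)$. Hence $T\in\mathrm{DSS}(E,Y)$ if and only if $T|_{[x_n]}$ is strictly singular for every disjoint sequence $(x_n)$ of non-zero vectors.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $T|_{[x_n]}$ be strictly singular. Then $T$ is not an isomorphism on any tail $[x_n]_{n>m}$, so the linear span of each tail contains unit vectors with arbitrarily small image. Choosing them one after another, each beyond the support of the previous ones, we get a normalized block sequence with $\|Tz_k\|<2^{-k}$. Conversely, let $\inf\|z_k\|>0$ and $\sum\|Tz_k\|<\infty$. Normalizing $(z_k)$ keeps the sum finite and does not change $[z_k]$. By \eqref{eq:coef}, $\|T\sum_{k>m}a_kz_k\|\le\|\sum a_jz_j\|\sum_{k>m}\|Tz_k\|$, so $T|_{[z_k]}$ is a norm limit of finite-rank operators. It is compact, hence strictly singular.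

(b) Let $\|Tx\|\ge c\|x\|$ on an infinite-dimensional $M\subset[x_n]$, and let $0<\varepsilon_k<1$ satisfy $(c+\|T\|)\sum\varepsilon_k\le c/2$. Suppose that $z_1,\dots,z_{k-1}$ are chosen, with coefficients supported in $\{1,\dots,p\}$. Since $\dim M=\infty$, there is a unit vector $m_k\in M$ whose first $p$ coefficients vanish. Take a partial sum $y$ of its expansion with $\|m_k-y\|\le\varepsilon_k/2$ and put $z_k=y/\|y\|$; then $\|y-z_k\|=|1-\|y\||\le\varepsilon_k/2$, so $\|m_k-z_k\|\le\varepsilon_k$. For $z=\sum a_kz_k$ (a finite sum) we have $|a_k|\le\|z\|$ by \eqref{eq:coef}, and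
\[
\|Tz\|\ge c\Big\|\sum a_km_k\Big\|-\|T\|\sum|a_k|\varepsilon_k\ge c\|z\|-(c+\|T\|)\sum|a_k|\varepsilon_k\ge\tfrac c2\|z\| .
\]
The last statement follows, because block sequences are disjoint.
\end{proof}

Passing to subsequences, (a) says that $T\in\mathrm{DNS}$ exactly when $\liminf\|Tz_k\|>0$ for every normalized disjoint sequence $(z_k)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
If $T+K\notin\mathrm{DNS}$, Lemma~\ref{lem:test}(a) gives a normalized disjoint $(z_k)$ with $(T+K)|_{[z_k]}$ compact. By Lemma~\ref{lem:test}(b), $K|_{[z_k]}$ is strictly singular. By (F1), so is $T|_{[z_k]}=(T+K)|_{[z_k]}-K|_{[z_k]}$, which contradicts $T\in\mathrm{DNS}$.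
\end{proof}

When the order comes from an unconditional basis, the disjoint classes are the classical ones.

\begin{lemma}\label{lem:atomic}
Let $E$ have a $1$-unconditional basis $(b_i)$ and the coordinatewise order. Then $E$ is an order continuous Banach lattice and $\mathrm{DNS}(E,Y)=\Phi_+(E,Y)$ for every $Y$.
\end{lemma}

\begin{proof}
The modulus is $|\sum a_ib_i|=\sum|a_i|b_i$, and $1$-unconditionality says that the norm is a lattice norm. Let $x_\alpha\downarrow0$. Each coordinate of $x_\alpha$ decreases to $0$, since otherwise some $cb_i$ with $c>0$ would be a lower bound of the net. Given $\varepsilon>0$, fix $\alpha_0$ and $m$ such that the tail of $x_{\alpha_0}$ beyond $m$ has norm less than $\varepsilon$. For $\alpha\ge\alpha_0$ we have $0\le x_\alpha\le x_{\alpha_0}$, so the tail of $x_\alpha$ has norm less than $\varepsilon$, while its first $m$ coordinates tend to $0$. Thus $\|x_\alpha\|\to0$.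

If $T\in\Phi_+$, no restriction $T|_{[x_n]}$ is strictly singular, so $T\in\mathrm{DNS}$. If $T\notin\Phi_+$, then by (F2) $T$ is not an isomorphism on any tail $[b_i]_{i>m}$. As in Lemma~\ref{lem:test}(a), there is a normalized block sequence $(z_k)$ of $(b_i)$ with $\|Tz_k\|<2^{-k}$, and $T\notin\mathrm{DNS}$.
\end{proof}

For such $E$, Lemma~\ref{lem:test}(b) applied to the basis itself shows that $\mathrm{DSS}(E,Y)$ is the class of strictly singular operators. So the question becomes whether the strictly singular operators are the perturbation class of $\Phi_+(E,Y)$. Two examples show what the hypothesis $\mathrm{DNS}(E,Y)\neq\emptyset$ is for and how far the disjoint classes can be from the classical ones.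

\begin{example}\label{ex:empty}
If $\mathrm{DNS}(E,Y)=\emptyset$, the condition on $K$ in Definition~\ref{def:classes}(iii) is void. Take $E=\ell_2\oplus c_0$ and $Y=\ell_2$. An operator $c_0\to\ell_2$ is strictly singular: otherwise, by Lemma~\ref{lem:test}(b), it is an isomorphism on the span of a normalized block sequence, which is a copy of $c_0$, and $\ell_2$ would have a non-reflexive subspace. So $\mathrm{DNS}(E,Y)=\emptyset$, while the projection onto $\ell_2$ is not in $\mathrm{DSS}(E,Y)$.
\end{example}

\begin{example}\label{ex:rad}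
Let $P$ be the orthogonal projection of $L_2[0,1]$ onto the span $[r_n]$ of the Rademacher functions. Khintchine's inequality gives $\|y\|_4\le\kappa\|y\|_2$ on $[r_n]$. If $\|z\|_2=1$ and $z$ is supported on a set $A$ of measure $\lambda(A)$, then $|\langle z,y\rangle|\le\|y\chi_A\|_2\le\|y\|_4\lambda(A)^{1/4}$ for $y\in[r_n]$, so $\|Pz\|_2\le\kappa\lambda(A)^{1/4}$. Along a normalized disjoint sequence the measures of the supports tend to $0$, so $\|Pz_k\|\to0$ and $\|(I-P)z_k\|\to1$. Thus $P\in\mathrm{DSS}$ although $P$ is not strictly singular, and $I-P\in\mathrm{DNS}$ although its kernel is infinite-dimensional.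
\end{example}

\section{A $2\times2$ model}\label{sec:model}

Let $N$ be a closed infinite-dimensional subspace of a Banach space $X$, with inclusion $J:N\to X$. On $E=X\oplus N$ consider
\[
K(x,y)=(Jy,0),\qquad K=\begin{pmatrix}0&J\\0&0\end{pmatrix}.
\]
Suppose that $X$ and $N$ have $1$-unconditional bases, so that $\mathrm{DNS}(E,E)=\Phi_+(E,E)$ contains $T_0=I$. The operator $K$ is an isometry on $0\oplus N$. Can we find $T\in\Phi_+$ with $T+K\notin\Phi_+$?

\emph{First attempt.} Let $Q(x,y)=(0,y)$ and glue as in the introduction: $R=T_0(I-Q)-KQ$. Then $R+K$ vanishes on $0\oplus N$, but $R(x,y)=(x-Jy,0)$ vanishes on the diagonal $\{(Jy,y)\}$, so $R\notin\Phi_+$. The failure is informative. A vector $g=(Jy,y)$ killed by $R$ splits as $g=v+h$ with $v=Qg=(0,y)$ and $h=(I-Q)g=(Jy,0)$, and $T_0h=Kv$: the operators $K$ on $0\oplus N$ and $T_0$ on $JN\oplus 0$ have the same values.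

\emph{Second attempt.} If an automorphism $A$ of $E$ sends each $v$ to $-h$, then $(T_0A+K)v=-T_0h+Kv=0$. In the smallest case $X=N=\ell_2$, $J=I$, the rotation by a right angle does it:
\[
A=\begin{pmatrix}0&-I\\I&0\end{pmatrix},\qquad A+K=\begin{pmatrix}0&0\\I&0\end{pmatrix}\notin\Phi_+ .
\]
More generally, if $\pi:X\to N$ satisfies $\pi J=I_N$, that is, if $N$ is complemented in $X$, put $A(x,y)=(x-J\pi x-Jy,\pi x)$. Then $A(0,y)=(-Jy,0)$, $A(Jy,0)=(0,y)$, and $A$ is the identity on $\ker\pi\oplus0$. So $A$ is an automorphism and $A+K$ vanishes on $0\oplus N$. These two attempts are the plan of the proof of Theorem~\ref{thm:B}(2).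

\emph{How to block the cancellation.} The lower left entry of $A$ is the projection $\pi$. For scalar matrices,
\[
\det\left(\begin{pmatrix}a&b\\c&d\end{pmatrix}+\begin{pmatrix}0&1\\0&0\end{pmatrix}\right)=(ad-bc)-c ,
\]
so $K$ cannot destroy invertibility when $c=0$. This suggests choosing $N\subset X$ so that \emph{every} operator $X\to N$ is strictly singular; then every operator on $E$ is upper triangular up to a perturbation that $\Phi_+$ does not see. In infinite dimensions there is a second way to cancel $K$, invisible in the determinant. If $U\in\mathcal L(X)$ is an isomorphism on $X$ with $UX\cap N=0$ and $UX+N$ closed, then $T(x,y)=(Ux-Jy,0)$ is an isomorphism on $E$, it is upper triangular, and $T+K$ vanishes on $0\oplus N$. This is excluded if every operator in $\Phi_+(X,X)$ has range of finite codimension. The space of Theorem~\ref{thm:GM} has both properties.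

\section{The counterexample}\label{sec:counter}

Let $X$ and $(e_i)$ be as in Theorem~\ref{thm:GM}. Replacing the norm by the equivalent norm $\sup\{\|\sum\theta_ia_ie_i\|:|\theta_i|\le1\}$ and rescaling the basis, we may assume that $(e_i)$ is normalized and $1$-unconditional; the decomposition $T=D+S$ is not affected. We give $X$ the coordinatewise order. Then $\|D\|=\sup|d_i|$ for a diagonal $D$, so $D$ is compact if $d_i\to0$. The coordinate projection $P_B$ onto $[e_i]_{i\in B}$, $B\subset\mathbb N$, is a contraction, and $\|x\|_\infty=\sup|a_i|\le\|x\|$ for $x=\sum a_ie_i$.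

The proof works over the scalar field of $X$. If $X$ is real and complex scalars are wanted, use the lattice complexification $X+iX$, normed by $\|\sum|a_i|e_i\|$. A complex operator on it is $T_1+iT_2$ with $T_j=D_j+S_j\in\mathcal L(X)$. Here $D_1+iD_2$ is diagonal, and $S_1+iS_2$ acts on the real space $X\oplus X$ as a $2\times 2$ matrix with entries $\pm S_j$, so it is strictly singular over the reals by (F1), hence over the complex numbers.

An operator $D+S$ that is not strictly singular has $d_i\not\to0$, and $D$ is then an isomorphism of a coordinate subspace $[e_i]_{i\in B}$ onto itself, with $B$ as sparse as we like. To make all operators $X\to N$ strictly singular, $N$ should be far from sparse coordinate subspaces. Vectors whose coordinates are all small span such a subspace.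

\begin{lemma}\label{lem:flat}
There are vectors $w_n\ge0$ in $X$, $n\ge1$, with finite, successive supports, such that $\|w_n\|=1$ and $\|w_n\|_\infty\le2^{-n-2}$.
\end{lemma}

\begin{proof}
First, $(e_i)$ is not equivalent to the unit vector basis of $c_0$. Otherwise the shift $Le_i=e_{i+1}$ is bounded and $\|Lx\|\ge c\|x\|$ for some $c>0$. Write $L=D+S$. For $x\in[e_i]_{i\text{ even}}$, the vector $Lx$ is supported on the odd integers and $Dx$ on the even ones, so $\|Sx\|\ge\|P_{\mathrm{odd}}(L-D)x\|=\|Lx\|\ge c\|x\|$. This contradicts the strict singularity of $S$.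

Next, for all $m$ and $\varepsilon>0$ there is a unit vector $x\in\operatorname{span}\{e_i:i>m\}$ with $\|x\|_\infty<\varepsilon$. Otherwise $\varepsilon\|x\|\le\|x\|_\infty$ on the tail, so $\|x\|_\infty\le\|x\|\le(m+\varepsilon^{-1})\|x\|_\infty$ for all finitely supported $x$, which is equivalence with the basis of $c_0$. Choose such vectors successively with $\varepsilon=2^{-n-2}$ and replace each by its modulus.
\end{proof}

Let $N=[w_n]\subset X$ with inclusion $J$. The disjoint sequence $(w_n)$ is a $1$-unconditional basis of $N$, and we give $N$ the coordinatewise order. Since $w_n\ge0$, $|\sum b_nw_n|=\sum|b_n|w_n$ in $X$, so $J$ is a positive lattice isometry.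

\begin{lemma}\label{lem:angle}
Let $B\subset\mathbb N$ meet each $\operatorname{supp}w_n$ in at most one point. Then $\|x-y\|\ge\frac34\|x\|$ for all $x\in[e_i]_{i\in B}$ and $y\in N$.
\end{lemma}

\begin{proof}
Let $y=\sum b_nw_n$. By the choice of $B$, $\|P_Bw_n\|\le2^{-n-2}$, so $\|P_{B^c}w_n\|\ge\frac34$. Since $P_{B^c}x=0$, and since restricting to $\operatorname{supp}w_n$ does not increase the norm,
\[
\|x-y\|\ge\|P_{B^c}y\|\ge|b_n|\,\|P_{B^c}w_n\|\ge\tfrac34|b_n|\qquad\text{for all }n .
\]
Hence $\|P_By\|\le\sum_n|b_n|2^{-n-2}\le\frac14\sup|b_n|\le\frac13\|x-y\|$, and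
$\|x-y\|\ge\|P_B(x-y)\|\ge\|x\|-\frac13\|x-y\|$.
\end{proof}

\begin{proposition}\label{prop:XN}
Every $V\in\mathcal L(X,N)$ is strictly singular.
\end{proposition}

\begin{proof}
Write $JV=D+S$. If $d_i\to0$, then $D$ is compact and $JV$ is strictly singular; so is $V$, as $\|JVx\|=\|Vx\|$. Suppose that $d_i\not\to0$. Then $|d_i|\ge\delta>0$ for infinitely many $i$, and since the supports of the $w_n$ are finite and disjoint, among these $i$ we can choose an infinite set $B$ meeting each $\operatorname{supp}w_n$ in at most one point. Let $q:X\to X/N$ be the quotient map and $X_B=[e_i]_{i\in B}$. From $qJV=0$ we get $qD=-qS$, which is strictly singular. The operator $D$ maps $X_B$ isomorphically onto itself (the inverse is diagonal with entries $1/d_i$), so $q|_{X_B}=qD(D|_{X_B})^{-1}$ is strictly singular. But Lemma~\ref{lem:angle} says that $\|qx\|\ge\frac34\|x\|$ on $X_B$, a contradiction.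
\end{proof}

\begin{lemma}\label{lem:fred}
Every $U\in\Phi_+(X,X)$ is Fredholm.
\end{lemma}

\begin{proof}
Write $U=D+S$. By (F3), $D\in\Phi_+$. If $d_{i_k}\to0$ along a subsequence, $D$ would be compact on $[e_{i_k}]$, which is impossible for an operator in $\Phi_+$. So $|d_i|\ge\delta>0$ for $i>m$, and $D$ maps $[e_i]_{i>m}$ isomorphically onto itself and $[e_i]_{i\le m}$ into itself. Thus $D$ is Fredholm, and so is $U$ by (F3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $E=X\oplus N$ with $\|(x,y)\|=\max(\|x\|,\|y\|)$. The vectors $(e_1,0),(0,w_1),(e_2,0),(0,w_2),\dots$ form a $1$-unconditional basis. By Lemma~\ref{lem:atomic}, $E$ with the coordinatewise order is an order continuous Banach lattice and $\mathrm{DNS}(E,E)=\Phi_+(E,E)\ni I$. Put $K(x,y)=(Jy,0)$. Then $K\ge0$, $K^2=0$, and $K$ is a lattice isometry on the band $0\oplus N=(X\oplus0)^d$. This band is $[(0,w_n)]$, the span of a disjoint sequence, so $K\notin\mathrm{DSS}(E,E)$.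

Let $T\in\Phi_+(E,E)$, written as a matrix $(T_{ij})$ with $T_{11}\in\mathcal L(X)$, $T_{12}\in\mathcal L(N,X)$, $T_{21}\in\mathcal L(X,N)$, $T_{22}\in\mathcal L(N)$. We must show that $T+K\in\Phi_+$. By Proposition~\ref{prop:XN}, $T_{21}$ is strictly singular. The point is that both diagonal entries are in $\Phi_+$, so that the upper right entry, the only one that $K$ changes, does not matter.

\emph{$T_{11}$ is Fredholm.} The restriction $x\mapsto(T_{11}x,T_{21}x)$ of $T$ to $X$ is in $\Phi_+$. By (F3), so is $x\mapsto(T_{11}x,0)$, that is, $T_{11}\in\Phi_+(X,X)$. Apply Lemma~\ref{lem:fred}.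

\emph{$T_{22}\in\Phi_+(N,N)$.} Otherwise, by (F4), $T_{22}|_{N'}$ is compact for some closed infinite-dimensional $N'\subset N$. On $X\oplus N'$ the second component $(x,y)\mapsto T_{21}x+T_{22}y$ of $T$ is then strictly singular, and $T|_{X\oplus N'}\in\Phi_+$. By (F3) the first component $\Theta(x,y)=T_{11}x+T_{12}y$ is in $\Phi_+(X\oplus N',X)$. But $T_{11}$ already fills $X$ up to finite dimension, which leaves no room for $N'$. Indeed, let $X_0$ be a closed complement of $\ker T_{11}$ in $X$, so that $T_{11}$ maps $X_0$ bijectively onto the finite-codimensional subspace $T_{11}X$. Then $N''=\{y\in N':T_{12}y\in T_{11}X\}$ has finite codimension in $N'$, and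
\[
\ker\Theta\supset\big\{\big(-(T_{11}|_{X_0})^{-1}T_{12}y,\;y\big):y\in N''\big\}
\]
is infinite-dimensional, a contradiction.

\emph{Conclusion.} With $G=T_{12}+J$,
\[
T+K-\begin{pmatrix}0&0\\T_{21}&0\end{pmatrix}=\begin{pmatrix}T_{11}&G\\0&T_{22}\end{pmatrix}=\begin{pmatrix}I&0\\0&T_{22}\end{pmatrix}\begin{pmatrix}I&G\\0&I\end{pmatrix}\begin{pmatrix}T_{11}&0\\0&I\end{pmatrix}.
\]
The outer factors have closed range and finite-dimensional kernel, and the middle one is invertible, with inverse obtained by replacing $G$ with $-G$. The product is in $\Phi_+$ by (F2), and $T+K\in\Phi_+(E,E)=\mathrm{DNS}(E,E)$ by (F3).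
\end{proof}

\begin{remark}\label{rem:notsub}
No infinite-dimensional subspace $M$ of $N$ is complemented in $X$: a projection onto $M$ would be an operator $X\to N$ that is an isomorphism on $M$, against Proposition~\ref{prop:XN}. Hence the span of the disjoint sequence $((w_n,0))$ contains no infinite-dimensional subspace complemented in $E$, and $E$ is not disjointly subprojective, as Theorem~\ref{thm:B}(2) requires of any counterexample.
\end{remark}

\section{Separating disjoint sequences by bands}\label{sec:bands}

From now on $E$ is order continuous. To carry out the plan of Section~\ref{sec:model} without a basis, two difficulties must be met. The test of Lemma~\ref{lem:test}(a) needs disjoint vectors, but the pieces $Qg_n$ and $(I-Q)g_n$ of a disjoint sequence $(g_n)$ need not be disjoint. And composing with an automorphism can destroy $\mathrm{DNS}$: in Example~\ref{ex:rad}, let $z_k$ be normalized indicators of disjoint intervals; $[z_k]$ and $[r_n]$ both have infinite dimension and codimension, so a unitary $U$ maps $[z_k]$ onto $[r_n]$, and $(I-P)U$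 vanishes on $[z_k]$. Both difficulties are solved by using only projections and automorphisms that are assembled band by band.

An order continuous Banach lattice is Dedekind complete, so every band is the range of a band projection, and order bounded increasing sequences converge in norm \cite[\S2.4]{MN}. We use this in the following form.
\begin{enumerate}
\item[(B1)] For every band $C$, $E=C\oplus C^d$. The projection $P_C$ onto $C$ satisfies $|P_Cx|=P_C|x|\le|x|$, $P_{C^d}=I-P_C$, and $P_{C\cap C'}=P_CP_{C'}$ for bands $C,C'$.
\item[(B2)] The band generated by $C\cup C'$ is $(C^d\cap C'^d)^d$, with projection $P_C+P_{C'}-P_CP_{C'}\le P_C+P_{C'}$. If $C,C'$ are disjoint, it is $C\oplus C'$, with projection $P_C+P_{C'}$.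
\item[(B3)] Order bounded increasing sequences converge in norm.
\item[(B4)] If $(C_k)$ are disjoint bands and $x\in E$, then $\sup\|\sum_{k\in F}P_{C_k}x\|\to0$ as $m\to\infty$, the supremum taken over finite sets $F\subset(m,\infty)$. In particular $\|P_{C_k}x\|\to0$.
\end{enumerate}
For (B4), the partial sums of $\sum P_{C_k}|x|$ increase and are bounded by $|x|$, so they converge by (B3); and $|\sum_{k\in F}P_{C_k}x|=\sum_{k\in F}P_{C_k}|x|\le\sum_{m<k\le\max F}P_{C_k}|x|$.

Two disjoint sequences can be put, up to small errors and along a subsequence, into one common sequence of disjoint bands.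

\begin{lemma}\label{lem:sep}
Let $(g_n)$ and $(s_n)$ be disjoint sequences in $E$ (zero terms allowed) and $\varepsilon_k>0$. There are $n_1<n_2<\cdots$ and disjoint bands $G_k$ with $\|g_{n_k}-P_{G_k}g_{n_k}\|\le\varepsilon_k$ and $\|s_{n_k}-P_{G_k}s_{n_k}\|\le\varepsilon_k$.
\end{lemma}

\begin{proof}
Let $F_n$ be the band generated by $g_n$ and $s_n$. The bands $F_n$ need not be disjoint, but by (B2), for $x\ge0$, $P_{F_n}x$ is at most the sum of the projections of $x$ onto $\{g_n\}^{dd}$ and $\{s_n\}^{dd}$, and each of these two sequences of bands is disjoint. By (B4), $\|P_{F_n}x\|\to0$ for every $x\ge0$. Choose $n_1<n_2<\cdots$ inductively with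
\[
\|P_{F_{n_j}}x\|\le2^{-j}\min_{i\le j}\varepsilon_i\qquad\text{for }x\in\{|g_{n_i}|,|s_{n_i}|:i<j\}.
\]
Remove from each $F_{n_k}$ what the later bands occupy: let $H_k$ be the band generated by $\bigcup_{j>k}F_{n_j}$ and $G_k=F_{n_k}\cap H_k^d$. For $k<j$, $G_j\subset F_{n_j}\subset H_k$ and $G_k\subset H_k^d$, so the $G_k$ are disjoint.

Fix $k$ and $x\ge0$, and let $H_{k,l}$ be the band generated by $F_{n_{k+1}},\dots,F_{n_l}$. The vectors $P_{H_{k,l}}x$ increase with $l$ and are bounded by $x$; let $y\in H_k$ be their norm limit. For $l\ge j>k$, $x-P_{H_{k,l}}x\in F_{n_j}^d$, so $x-y\in\bigcap_{j>k}F_{n_j}^d=H_k^d$, and $y=P_{H_k}x$. By (B2), $\|P_{H_k}x\|\le\sum_{j>k}\|P_{F_{n_j}}x\|$. Since $g_{n_k}\in F_{n_k}$, (B1) gives $g_{n_k}-P_{G_k}g_{n_k}=P_{H_k}g_{n_k}$, whose norm is $\|P_{H_k}|g_{n_k}|\,\|\le\sum_{j>k}2^{-j}\varepsilon_k\le\varepsilon_k$. The same computation applies to $s_{n_k}\in F_{n_k}$.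
\end{proof}

Order continuity cannot be dropped here. In $\ell_\infty(\mathbb N\times\mathbb N)$, whose bands consist of the functions supported on a given set, let $g_n$ and $s_n$ be the indicators of the $n$th row and the $n$th column. If $\varepsilon_k<1$, the set underlying $G_k$ must contain row $n_k$ and column $n_k$, and every row meets every column.

Next, a projection onto the span of a disjoint sequence can be replaced by one whose $k$th coefficient looks only at the $k$th band. For $f\in E^*$ and $z\in E$, $f\otimes z$ is the operator $x\mapsto f(x)z$.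

\begin{lemma}\label{lem:proj}
Let $(C_k)$ be disjoint bands and $z_k\in C_k$ seminormalized with $[z_k]$ complemented in $E$. There are $f_k\in E^*$ with $f_k=f_kP_{C_k}$, $f_k(z_j)=\delta_{kj}$ and $\sup\|f_k\|<\infty$ such that $Qx=\sum f_k(x)z_k$ converges for all $x\in E$ and $Q$ is a bounded projection onto $[z_k]$.
\end{lemma}

\begin{proof}
Let $\Pi x=\sum r_k(x)z_k$ be a bounded projection onto $[z_k]$ and $f_k=r_kP_{C_k}$. Then $f_k=f_kP_{C_k}$ and $f_k(z_j)=\delta_{kj}r_k(z_k)=\delta_{kj}$. We extract the diagonal of $\Pi$ by averaging over signs. For a finite set $F$ and $\theta\in\{\pm1\}^F$ put $U_\theta=\sum_{k\in F}\theta_kP_{C_k}$ on $E$ and $V_\theta\sum a_kz_k=\sum_{k\in F}\theta_ka_kz_k$ on $[z_k]$. Both are contractions: $|U_\theta x|=\sum_{k\in F}P_{C_k}|x|\le|x|$, and $(z_k)$ is $1$-unconditional. Now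
\[
V_\theta\Pi U_\theta x=\sum_{j,k\in F}\theta_j\theta_k\,r_j(P_{C_k}x)\,z_j ,
\]
and the average of $\theta_j\theta_k$ over $\theta$ is $\delta_{jk}$. Hence $\|\sum_{k\in F}f_k(x)z_k\|\le\|\Pi\|\|x\|$. Replacing $x$ by $\sum_{k\in F}P_{C_k}x$ does not change the left side, so
\[
\Big\|\sum_{k\in F}f_k(x)z_k\Big\|\le\|\Pi\|\,\Big\|\sum_{k\in F}P_{C_k}x\Big\| .
\]
By (B4) the series is Cauchy, and $\|Q\|\le\|\Pi\|$. The range of $Q$ lies in $[z_k]$ and $Qz_j=z_j$, so $Q$ is a projection onto $[z_k]$. Taking $F=\{k\}$ gives $\|f_k\|\le\|\Pi\|/\|z_k\|$.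
\end{proof}

The projection $Q$ is the model for the operators that we allow.

\begin{definition}\label{def:exp}
An operator $W\in\mathcal L(E)$ has a \emph{disjoint expansion} if there are disjoint bands $C_k$, operators $W_k\in\mathcal L(E)$ and finite sets $\Lambda_k\subset E^*$ such that $Wx=\sum_kW_kx$ for every $x\in E$, $W_kx\in C_k$, and $W_kx=0$ whenever all functionals in $\Lambda_k$ vanish at $x$.
\end{definition}

Such an operator maps suitable blocks of any disjoint sequence to an almost disjoint sequence, while a given summability is kept.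

\begin{lemma}\label{lem:blocks}
Let $W=\sum W_k$ be a disjoint expansion, $R\in\mathcal L(E,Y)$, and $(x_n)$ a normalized disjoint sequence with $\sum\|Rx_n\|<\infty$. There are a normalized block sequence $(g_n)$ of $(x_n)$, pairwise disjoint finite sets $J_n\subset\mathbb N$ and disjoint bands $G_n$ such that $\sum\|Rg_n\|<\infty$ and, with $s_n=\sum_{k\in J_n}W_kg_n$,
\begin{equation}\label{eq:three}
\|Wg_n-s_n\|\le2^{-n},\qquad\|g_n-P_{G_n}g_n\|\le2^{-n},\qquad\|s_n-P_{G_n}s_n\|\le2^{-n}.
\end{equation}
\end{lemma}

\begin{proof}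
Take pairwise disjoint finite sets $I_n$ with more elements than $\Lambda_1\cup\dots\cup\Lambda_n$. By linear algebra, $\operatorname{span}\{x_i:i\in I_n\}$ contains a unit vector $y_n$ at which $\Lambda_1\cup\dots\cup\Lambda_n$ vanishes. By \eqref{eq:coef} its coefficients have modulus at most $1$, so $\sum_n\|Ry_n\|\le\sum_i\|Rx_i\|<\infty$. Also $Wy_n=\sum_{k>n}W_ky_n$. Put $m_1=1$; given $m_j$, choose $m_{j+1}>m_j$ such that $t_j=\sum_{m_j<k\le m_{j+1}}W_ky_{m_j}$ satisfies $\|Wy_{m_j}-t_j\|\le2^{-j}$. The intervals $(m_j,m_{j+1}]$ are disjoint, so the vectors $t_j$ lie in disjoint bands. Apply Lemma~\ref{lem:sep} to $(y_{m_j})$ and $(t_j)$ with $\varepsilon_n=2^{-n}$, obtaining $j_1<j_2<\cdots$ and bands $G_n$. Put $g_n=y_{m_{j_n}}$ and $J_n=(m_{j_n},m_{j_n+1}]$, so that $s_n=t_{j_n}$; the first bound in \eqref{eq:three} holds because $2^{-j_n}\le2^{-n}$.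
\end{proof}

\begin{lemma}\label{lem:aut}
Let $A$ be an automorphism of $E$ such that $W=A-I$ has a disjoint expansion. If $T_0\in\mathrm{DNS}(E,Y)$, then $T_0A\in\mathrm{DNS}(E,Y)$.
\end{lemma}

\begin{proof}
If not, Lemma~\ref{lem:test}(a) gives a normalized disjoint $(x_n)$ with $\sum\|T_0Ax_n\|<\infty$. Apply Lemma~\ref{lem:blocks} with $R=T_0A$ and put $y_n=P_{G_n}(g_n+s_n)$. The $y_n$ are disjoint, and since $Ag_n=g_n+Wg_n$, the three bounds in \eqref{eq:three} give $\|Ag_n-y_n\|\le3\cdot2^{-n}$. As $\|Ag_n\|\ge\|A^{-1}\|^{-1}$, the norms $\|y_n\|$ are bounded below for large $n$, and $\sum\|T_0y_n\|\le\sum\|T_0Ag_n\|+3\|T_0\|<\infty$. By Lemma~\ref{lem:test}(a), $T_0\notin\mathrm{DNS}$, a contradiction.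
\end{proof}

\section{Rotating one disjoint sequence onto another}\label{sec:rot}

We now build the automorphism $A$ with $Av_k=-h_k$. In Section~\ref{sec:model} the spans of the $v$'s and of the $h$'s formed a direct sum, and $A$ was a rotation. In general they can even coincide, as when $h_k=2v_k$; then there is no plane to rotate in, but the two spans have a common complement and $A$ is easier to write down. After passing to a subsequence, one of these two situations always occurs.

\begin{lemma}\label{lem:rot}
Let $(C_k)$ be disjoint bands and let $v_k,h_k\in C_k$ be seminormalized. Suppose that $v_k\mapsto h_k$ extends to an isomorphism $u$ of $[v_k]$ onto $[h_k]$, and that $[v_k]$ and $[h_k]$ are complemented in $E$. Then there are an infinite set $\Omega\subset\mathbb N$ and an automorphism $A$ of $E$ such that $Av_k=-h_k$ for $k\in \Omega$ and $A-I$ has a disjoint expansion.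
\end{lemma}

\begin{proof}
Lemma~\ref{lem:proj} gives projections $Q_v=\sum\varphi_k\otimes v_k$ and $Q_h=\sum\psi_k\otimes h_k$, with $\varphi_k,\psi_k$ bounded and vanishing on $C_j$ for $j\ne k$. For bounded scalars $c=(c_k)$, the multipliers $M_c\sum a_kv_k=\sum c_ka_kv_k$ and $M'_c\sum a_kh_k=\sum c_ka_kh_k$ are bounded by unconditionality. Therefore the four series
\begin{gather*}
\sum c_k\varphi_k\otimes v_k=M_cQ_v,\qquad\sum c_k\varphi_k\otimes h_k=uM_cQ_v,\\
\sum c_k\psi_k\otimes h_k=M'_cQ_h,\qquad\sum c_k\psi_k\otimes v_k=u^{-1}M'_cQ_h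
\end{gather*}
converge pointwise to bounded operators. Taking $c_k=0$ for $k\notin\Omega$, the same holds for sums over any $\Omega\subset\mathbb N$. Let $\alpha_k=\varphi_k(h_k)$ and $\beta_k=\psi_k(v_k)$; both sequences are bounded. Once $\Omega$ is chosen, all sums run over $k\in\Omega$, and we write $V=[v_k]_{k\in\Omega}$ and $H=[h_k]_{k\in\Omega}=uV$.

\emph{Case 1: $\alpha_k\not\to0$.} Let $\Omega$ be infinite with $|\alpha_k|\ge\delta>0$ on $\Omega$. The operators $Q_1=\sum\varphi_k\otimes v_k$ and $Q_2=\sum\alpha_k^{-1}\varphi_k\otimes h_k$ are bounded. For $j\in\Omega$, $Q_1v_j=v_j$ and $Q_2h_j=\alpha_j^{-1}\varphi_j(h_j)h_j=h_j$, so they are projections onto $V$ and $H$, and both have kernel $Z=\bigcap_{k\in\Omega}\ker\varphi_k$. Thus $E=Z\oplus V=Z\oplus H$. The operator $A=I-Q_1-uQ_1$ is the identity on $Z$ and equals $-u$ on $V$, so it is an automorphism, with inverse $I-Q_2-u^{-1}Q_2$. Here $A-I=\sum W_k$ with $W_k=-\varphi_k\otimes(v_k+h_k)$.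

\emph{Case 2: $\alpha_k\to0$.} Let $\Omega$ be a tail of $\mathbb N$ on which $|1-\alpha_k\beta_k|\ge\frac12$. The values of $\varphi_k,\psi_k$ at $v_k,h_k$ form a matrix with determinant $1-\alpha_k\beta_k$, and inverting it gives the functionals
\[
\varphi_k'=\frac{\varphi_k-\alpha_k\psi_k}{1-\alpha_k\beta_k},\qquad\psi_k'=\frac{\psi_k-\beta_k\varphi_k}{1-\alpha_k\beta_k},
\]
with $\varphi'_k(v_k)=1=\psi'_k(h_k)$ and $\varphi'_k(h_k)=0=\psi'_k(v_k)$; they vanish on $C_j$ for $j\ne k$. The operators $Q_1=\sum\varphi'_k\otimes v_k$ and $Q_2=\sum\psi'_k\otimes h_k$ are differences of series of the four types above, hence bounded. $Q_1$ is a projection onto $V$ that vanishes on $H$, and $Q_2$ is a projection onto $H$ that vanishes on $V$. So $Q_1Q_2=Q_2Q_1=0$ and $Q=Q_1+Q_2$ is a projection onto $V\oplus H$. Let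
\[
A=I-Q-uQ_1+u^{-1}Q_2 .
\]
If $Qx=0$, then $Q_ix=Q_iQx=0$ and $Ax=x$. For $v\in V$ and $h\in H$, $Av=-uv$ and $Ah=u^{-1}h$, so $A$ maps $V\oplus H$ into itself and $A^2(v+h)=A(-uv)+A(u^{-1}h)=-v-h$. Hence $A$ is an automorphism, with inverse $(I-Q)-AQ$. Here $W_k=-\varphi'_k\otimes(v_k+h_k)+\psi'_k\otimes(v_k-h_k)$.

In both cases $Av_k=-h_k$ for $k\in\Omega$, $W_kx\in\operatorname{span}\{v_k,h_k\}\subset C_k$, and $W_kx=0$ if $\varphi_k(x)=\psi_k(x)=0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}(2)}\label{sec:proofB}

Let $E$ be order continuous and disjointly subprojective. By Theorem~\ref{thm:B}(1), it remains to show: if $K\notin\mathrm{DSS}(E,Y)$ and $T_0\in\mathrm{DNS}(E,Y)$, then there is $T\in\mathrm{DNS}(E,Y)$ with $T+K\notin\mathrm{DNS}(E,Y)$.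

\emph{The first attempt.} Let $(x_n)$ be disjoint with non-zero terms and $\|Kx\|\ge c\|x\|$ on $[x_n]$, $c>0$. By disjoint subprojectivity there is a normalized disjoint sequence $(z_k)$ in $[x_n]$ with $[z_k]$ complemented in $E$. Let $Q=\sum f_k\otimes z_k$ be given by Lemma~\ref{lem:proj} for the bands $C_k=\{z_k\}^{dd}$, and put
\[
R=T_0(I-Q)-KQ .
\]
Since $(R+K)z_k=0$ for all $k$, $R+K\notin\mathrm{DNS}$ by Lemma~\ref{lem:test}(a). If $R\in\mathrm{DNS}$, take $T=R$. Assume from now on that $R\notin\mathrm{DNS}$. As in the model, we extract from this failure two sequences on which $K$ and $T_0$ almost agree, and we refine them until Lemma~\ref{lem:rot} applies.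

\emph{Step 1: disjoint $v_n,h_n$ with $T_0h_n\approx Kv_n$.} The projection $Q$ has the disjoint expansion $W_k=f_k\otimes z_k$, $\Lambda_k=\{f_k\}$. By Lemmas~\ref{lem:test}(a) and~\ref{lem:blocks} there are a normalized disjoint sequence $(g_n)$ with $\sum\|Rg_n\|<\infty$, vectors $s_n\in\operatorname{span}\{z_k:k\in J_n\}\subset[x_n]$ and disjoint bands $G_n$ such that \eqref{eq:three} holds with $W=Q$. Put
\[
v_n=P_{G_n}s_n,\qquad h_n=P_{G_n}(g_n-s_n),
\]
both in $G_n$. Then $\|Qg_n-v_n\|\le2\cdot2^{-n}$, and $\|(g_n-Qg_n)-h_n\|\le\|g_n-P_{G_n}g_n\|+\|Qg_n-v_n\|\le3\cdot2^{-n}$. As $Rg_n=T_0(g_n-Qg_n)-KQg_n$,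
\begin{equation}\label{eq:agree}
\|T_0h_n-Kv_n\|\le\varepsilon_n:=\|Rg_n\|+(3\|T_0\|+2\|K\|)2^{-n},\qquad\sum\varepsilon_n<\infty .
\end{equation}

We have $\liminf\|v_n\|>0$. Otherwise $\sum\|v_n\|<\infty$ along a subsequence, hence $\sum\|Qg_n\|<\infty$ along it, and $T_0g_n=Rg_n+(T_0+K)Qg_n$ is summable in norm along it; this contradicts $T_0\in\mathrm{DNS}$. Fix $\delta>0$ and $n_0$ such that $\|v_n\|\ge\delta$ for $n\ge n_0$ and
\[
(c+\|K\|)\,\delta^{-1}\sum_{n\ge n_0}2^{-n}\le\frac c2,\qquad\delta^{-1}\sum_{n\ge n_0}\varepsilon_n\le\frac c4,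
\]
and keep only $n\ge n_0$. Let $v=\sum a_nv_n$ be a finite sum; $|a_n|\le\delta^{-1}\|v\|$ by \eqref{eq:coef}. Since $\|s_n-v_n\|\le2^{-n}$ and $K$ is bounded below by $c$ on $[x_n]$,
\[
\|Kv\|\ge c\Big\|\sum a_ns_n\Big\|-\|K\|\sum|a_n|2^{-n}\ge c\|v\|-(c+\|K\|)\sum|a_n|2^{-n}\ge\tfrac c2\|v\| .
\]
By \eqref{eq:agree}, $\|T_0\sum a_nh_n\|\ge\|Kv\|-\sum|a_n|\varepsilon_n\ge\frac c4\|v\|$, and so
\begin{equation}\label{eq:dom}
\frac c4\,\Big\|\sum a_nv_n\Big\|\le\|T_0\|\,\Big\|\sum a_nh_n\Big\| .
\end{equation}
In particular $\|T_0\|\,\|h_n\|\ge c\delta/4$, so $\inf\|h_n\|>0$.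

\emph{Step 2: equivalent sequences.} Inequality \eqref{eq:dom} is half of the equivalence that Lemma~\ref{lem:rot} needs. The other half follows where $T_0$ is bounded below, and $T_0\in\mathrm{DNS}$ gives this on blocks. Since $T_0|_{[h_n]}$ is not strictly singular, Lemma~\ref{lem:test}(b) yields normalized blocks $h'_k=\sum_{n\in S_k}a_nh_n$ with $\|T_0y\|\ge c'\|y\|$ on $[h'_k]$, $c'>0$. Let $v'_k=\sum_{n\in S_k}a_nv_n$. By \eqref{eq:coef}, $|a_n|\le1/\inf\|h_j\|$, so \eqref{eq:agree} gives
\[
\|T_0h'_k-Kv'_k\|\le\varepsilon'_k:=\sum_{n\in S_k}|a_n|\varepsilon_n,\qquad\sum\varepsilon'_k<\infty .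
\]
Discard finitely many $k$ so that $\sum\varepsilon'_k\le c'/2$. For a finite sum $h=\sum b_kh'_k$ we have $|b_k|\le\|h\|$, and
\[
c'\|h\|\le\|T_0h\|\le\|K\|\Big\|\sum b_kv'_k\Big\|+\sum|b_k|\varepsilon'_k\le\|K\|\Big\|\sum b_kv'_k\Big\|+\tfrac{c'}2\|h\| .
\]
Together with \eqref{eq:dom}, this shows that $v'_k\mapsto h'_k$ extends to an isomorphism $u$ of $[v'_k]$ onto $[h'_k]$. Both $v'_k$ and $h'_k$ lie in the band $C'_k=\bigoplus_{n\in S_k}G_n$, and the bands $C'_k$ are disjoint. The map $u$ preserves coefficients, so $u$ and $u^{-1}$ send disjoint vectors to disjoint vectors.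

\emph{Step 3: both spans complemented.} Disjoint subprojectivity gives a complemented subspace on one side at a time. We use it first on the side of the $v$'s, then inside the image under $u$, and pull the second projection back through the first. There are a disjoint sequence $(v''_j)$ of non-zero vectors in $[v'_k]$ and a projection $\Pi_1$ of $E$ onto $[v''_j]$. The vectors $uv''_j$ are disjoint and non-zero, so $[uv''_j]$ contains a normalized disjoint sequence $(\eta_i)$ with a projection $\Pi_2$ of $E$ onto $[\eta_i]$. Put $\nu_i=u^{-1}\eta_i\in[v''_j]$. The $\nu_i$ are disjoint and seminormalized, and $u$ maps $[\nu_i]$ onto $[\eta_i]$. The operator $u^{-1}\Pi_2u\Pi_1$ has range in $[\nu_i]$ and fixes each $\nu_i$, because $\Pi_1\nu_i=\nu_i$ and $\Pi_2\eta_i=\eta_i$; so it is a projection of $E$ onto $[\nu_i]$.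

Write $\eta_i=\sum_{k\in\Sigma_i}b_kh'_k$ and $\nu_i=\sum_{k\in\Sigma_i}b_kv'_k$, with pairwise disjoint, possibly infinite, sets $\Sigma_i$. Both vectors lie in the band $B_i$ generated by $\bigcup_{k\in\Sigma_i}C'_k$, since bands are closed, and the $B_i$ are disjoint. As $|b_k|\le\|\eta_i\|=1$ for $k\in\Sigma_i$,
\begin{equation}\label{eq:final}
\sum_i\|T_0\eta_i-K\nu_i\|\le\sum_i\sum_{k\in\Sigma_i}\varepsilon'_k<\infty .
\end{equation}

\emph{Step 4: the second attempt.} Apply Lemma~\ref{lem:rot} to $\nu_i,\eta_i\in B_i$. There are an infinite set $\Omega$ and an automorphism $A$ with $A\nu_i=-\eta_i$ for $i\in\Omega$ such that $A-I$ has a disjoint expansion. By Lemma~\ref{lem:aut}, $T=T_0A\in\mathrm{DNS}(E,Y)$. For $i\in\Omega$, $(T+K)\nu_i=-(T_0\eta_i-K\nu_i)$, which is summable in norm by \eqref{eq:final}. Since $(\nu_i)_{i\in\Omega}$ is disjoint and seminormalized, $T+K\notin\mathrm{DNS}(E,Y)$ by Lemma~\ref{lem:test}(a). This proves Theorem~\ref{thm:B}(2). \qed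

\begin{remark}
Run this proof on the lattice of Theorem~\ref{thm:A} with $T_0=I$. The first use of complementation causes no trouble: $z_k=(0,w_k)$ spans the band $0\oplus N$. The vectors $g_n=(w_n,w_n)$ are killed by $R$, and they give $v_n=(0,w_n)$ and $h_n=(w_n,0)$, which are already isometrically equivalent. What fails is the projection $\Pi_2$ of Step~3: by Remark~\ref{rem:notsub}, $[h_n]$ contains no infinite-dimensional subspace complemented in $E$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GMq}
Manuel Gonz\'alez and Antonio Martin\'on, \emph{A quantitative approach to disjointly non-singular operators}, arXiv:2108.01052 (2021).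

\bibitem{G}
W. T. Gowers, \emph{A solution to Banach's hyperplane problem}, Bull. London Math. Soc. 26 (1994), 523--530.

\bibitem{GM}
W. T. Gowers and B. Maurey, \emph{Banach spaces with small spaces of operators}, Math. Ann. 307 (1997), 543--568.

\bibitem{LT}
Lindenstrauss and Tzafriri, Volume I.

\bibitem{MN}
Meyer-Nieberg, \emph{Banach Lattices}.

\end{thebibliography}
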